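# Growth of the uniformly local norm for planar Euler flows of infinite energy

## 1. Uniformly local fields, pressure, and solutions

We work in the whole plane $x\in\mathbb R^2$. Write $x^\perp=(-x_2,x_1)$, $\nabla^\perp=(-\partial_2,\partial_1)$, $\operatorname{rot}u=\partial_1u_2-\partial_2u_1$, and
$$K(x)=\frac{x^\perp}{2\pi|x|^2},\qquad E(x)=\frac1{2\pi}\log|x| ,\qquad \Delta E=\delta .$$
$B^R_{x_0}$ is the ball of radius $R$ centred at $x_0$; we also write $B_R(x_0)$ for it, and $B_R=B_R(0)$. Repeated indices are summed.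

**Definition (uniformly local norms).** For $R>0$,
$$\|u\|_{L^2_{b,R}}=\sup_{x_0\in\mathbb R^2}\|u\|_{L^2(B^R_{x_0})},\qquad \|u\|_{L^2_b}=\|u\|_{L^2_{b,1}} .$$

*Example.* The constant field $e_1$ is not in $L^2(\mathbb R^2)$, but $\|e_1\|_{L^2_{b,R}}=\sqrt\pi\,R$. In general $\|u\|_{L^2_b}\le\sqrt\pi\,\|u\|_{L^\infty}$.

**Definition (phase space).**
$$\mathcal H_b=\{u\in[L^2_b(\mathbb R^2)]^2:\ \operatorname{div}u=0,\ \operatorname{rot}u\in L^\infty(\mathbb R^2)\},\qquad \|u\|_{\mathcal H_b}=\|u\|_{L^2_b}+\|\operatorname{rot}u\|_{L^\infty}.$$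

*Examples.* Constant fields lie in $\mathcal H_b$. So does a shear $u=U(x_2)e_1$ with $U$ bounded and Lipschitz: it is divergence free and $\operatorname{rot}u=-U'$. The rotation $x^\perp$ has vorticity $2$ and zero divergence, but it is not in $\mathcal H_b$, because $\|x^\perp\|_{L^2(B^1_{x_0})}\ge\sqrt\pi(|x_0|-1)$ for $|x_0|\ge 1$.

*A round vortex.* Fix once and for all a radial $q\in C_c^\infty(\mathbb R^2)$ with $0\le q\le1$, $\operatorname{supp}q\subset\overline{B_1}$ and $m:=\int q\in[\pi/2,\pi]$. Newton's theorem says that for radial $f\in C_c^\infty$,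
$$(K*f)(x)=M(|x|)\,K(x),\qquad M(r)=\int_{B_r}f .$$
So $K*q$ is azimuthal, and it equals $mK(x)$ for $|x|\ge1$. It is not in $L^2$, since $\int_{|x|>1}|x|^{-2}dx=\infty$, but it is bounded, divergence free, with $\operatorname{rot}(K*q)=q$, so it lies in $\mathcal H_b$.

We next show that fields in $\mathcal H_b$ are bounded; this is needed to define the pressure. Fix a radial $a\in C_c^\infty(B_2)$ with $a=1$ on $B_1$. For $\lambda>0$ put
$$a_\lambda=a(\cdot/\lambda),\qquad E_\lambda(x)=E(x/\lambda)=\tfrac1{2\pi}\log(|x|/\lambda),\qquad \Psi_\lambda=(1-a_\lambda)E_\lambda,\qquad \varphi_\lambda=\Delta\Psi_\lambda .$$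
Since $E_\lambda$ is harmonic off the origin, $\Psi_\lambda=0$ on $B_\lambda$, and $\Psi_\lambda=E_\lambda$ near and beyond $|x|=2\lambda$, the function $\varphi_\lambda$ is radial and lies in $C_c^\infty(B_{2\lambda})$. By the divergence theorem $\int\varphi_\lambda$ is the flux of $\nabla E_\lambda$ through a large circle, so $\int\varphi_\lambda=1$. Since $\Psi_\lambda=\Psi_1(\cdot/\lambda)$, we have $\varphi_\lambda=\lambda^{-2}\varphi_1(\cdot/\lambda)$.

**Lemma 1.1 (representation).** *Every $u\in\mathcal H_b$ with $\omega=\operatorname{rot}u$ satisfies, for every $\lambda>0$,*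
$$u=\nabla^\perp(a_\lambda E_\lambda)*\omega+\varphi_\lambda*u,\qquad \|\nabla^\perp(a_\lambda E_\lambda)\|_{L^1}=c_1\lambda, \tag{1}$$
*and*
$$\|u\|_{L^\infty}\le c_4\big(\|u\|_{L^2_b}+\|\operatorname{rot}u\|_{L^\infty}\big). \tag{2}$$
*In particular $u$ is bounded and uniformly continuous.*

*Proof.* $E$ and $E_\lambda$ differ by a constant, so $\delta=\Delta E_\lambda=\Delta(a_\lambda E_\lambda)+\varphi_\lambda$. Since $\operatorname{div}u=0$, we have $\Delta u=\nabla^\perp\omega$; for the first component, $-\partial_2\omega=-\partial_1\partial_2u_2+\partial_2^2u_1=\partial_1^2u_1+\partial_2^2u_1$, and the second is the same computation. As $a_\lambda E_\lambda$ has compact support, derivatives may be moved across the convolution: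
$$u=\delta*u=(a_\lambda E_\lambda)*\nabla^\perp\omega+\varphi_\lambda*u=\nabla^\perp(a_\lambda E_\lambda)*\omega+\varphi_\lambda*u .$$
The kernel $\nabla^\perp(a_\lambda E_\lambda)=\lambda^{-1}\,[\nabla^\perp(aE)](\cdot/\lambda)$ is compactly supported and $O(1/|x|)$ at $0$, so it is in $L^1$, with norm proportional to $\lambda^{-1}\lambda^2=\lambda$. For (2) take $\lambda=\frac12$: then $\operatorname{supp}\varphi_{1/2}\subset B_1$, and $|\varphi_{1/2}*u(x)|\le\|\varphi_{1/2}\|_{L^2}\|u\|_{L^2(B^1_x)}$. Finally, (1) now writes $u$ as a sum of $L^1$ kernels convolved with bounded functions, and such convolutions are uniformly continuous, because translations are continuous in $L^1$. $\square$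

So, when the vorticity is bounded, $\|u\|_{L^2_b}$ is large exactly when the maximal speed is large.

**Definition (pressure).** For $u\in\mathcal H_b$ the functions $f_{ij}=u_iu_j$ are bounded. The formula $\nabla p=\nabla(-\Delta)^{-1}\partial_i\partial_j(u_iu_j)$ is understood as
$$\partial_lp=-D_{ijl}*f_{ij},\qquad D_{ijl}=\partial_i\partial_j\partial_lE=\partial_i\partial_j\partial_l(aE)+\partial_i\partial_j\partial_l\big((1-a)E\big). \tag{3}$$
The first piece is a compactly supported distribution. The second is smooth and $O(|x|^{-3})$, hence in $L^1$. So $D_{ijl}*f$ is defined for every $f\in L^\infty$. Changing $a$ moves a compactly supported smooth function from one piece to the other, so the result does not depend on $a$.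

*Example: constants.* If $f$ is constant then $D_{ijl}*f=0$. In the first piece a derivative can be moved onto the constant. In the second, the kernel is $\partial_ig$ with $g=\partial_j\partial_l((1-a)E)=O(|x|^{-2})$, and its integral vanishes on integrating first in $x_i$. Hence a spatially constant velocity $u=c(t)$ has $\nabla p=0$.

*Example: shears.* If $u=U(x_2)e_1$, only $f_{11}=U(x_2)^2$ is nonzero, and $D_{11l}*f_{11}=0$. In the first piece, a derivative $\partial_1$ moved onto $f_{11}$ gives $0$. In the second the kernel is $\partial_1g$ with $g=\partial_1\partial_l((1-a)E)=O(|x|^{-2})$, and by Fubini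
$$\int U(x_2-y_2)^2\Big(\int\partial_1g(y_1,y_2)\,dy_1\Big)dy_2=0 .$$

**Definition (solution).** Consider
$$\partial_tu+(u,\nabla_x)u+\nabla_xp=0,\qquad\operatorname{div}u=0,\qquad u|_{t=0}=u_0\in\mathcal H_b . \tag{4}$$
A *solution* is a $u\in L^\infty_{loc}([0,\infty);\mathcal H_b)$ which satisfies (4) in the sense of distributions, with $\nabla p$ given by (3). Here $(u,\nabla)u=\operatorname{div}(u\otimes u)$.

*Examples.* A shear $U(x_2)e_1$ with $U$ bounded and Lipschitz is a stationary solution: $\nabla p=0$ and $\operatorname{div}(u\otimes u)=\partial_1(U(x_2)^2)e_1=0$. The flow $u=te_1$, which would solve (4) with the pressure $p=-x_1$ and $u_0=0$, is not a solution: by (3) its pressure gradient is $0$, while $\partial_tu=e_1$. So one may not add a spatially constant vector $c(t)$ to $\nabla p$.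

**Facts taken as given.** For every $u_0\in\mathcal H_b$ there is a unique global solution $u(t)\in\mathcal H_b$. With a constant $C$ depending on $u_0$ but not on $t$,
$$\|\operatorname{rot}u(t)\|_{L^\infty}\le C\|\operatorname{rot}u_0\|_{L^\infty},\qquad \frac{\|u(t)\|_{L^2_{b,(t+1)^2}}}{(t+1)^2}\le C,\qquad\text{and consequently}\quad \|u(t)\|_{L^2_b}\le C(t+1).$$
We use existence and uniqueness throughout; the linear bound is used only once, for the upper bound in Theorem 2.

**Definition (classical solution).** We recall the classical theory of Wolibner and Yudovich, for which see Majda–Bertozzi, *Vorticity and Incompressible Flow*. For $\omega_0\in C_c^\infty$ there is a unique global smooth solution of $\partial_t\omega+u\cdot\nabla\omega=0$, $u=K*\omega$, $\omega(0)=\omega_0$. The vorticity $\omega(t)\in C_c^\infty$ is transported by the area-preserving flow of $u$, so its $L^1$ and $L^\infty$ norms are constant; and $\nabla u$, $\partial_tu$ are bounded on $[0,T]\times\mathbb R^2$. Moreover, weak solutions $\omega\in L^\infty((0,T)\times\mathbb R^2)$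 of $\partial_t\omega+\operatorname{div}(u\omega)=0$, $u=K*\omega$, with uniformly compact support and given initial data, are unique. We call these smooth $u$ *classical*. Two symmetries are used. If $u$ is classical, then for $\ell,s>0$
$$\frac{\ell}{s}\,u\Big(\frac ts,\frac x\ell\Big)\quad\text{is classical, with vorticity }\ \frac1s\,\omega\Big(\frac ts,\frac x\ell\Big); \tag{5}$$
and $-u(T-t,x)$ is classical on $[0,T]$, and continues beyond $T$ by global existence.

*Example.* $u=K*q$ is a stationary classical solution: $u$ is azimuthal and $q$ is radial, so $u\cdot\nabla q=0$.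

**Definition (the class $\mathcal S$ and the growth function).** $\mathcal S$ is the set of classical solutions $V$ with $\|V(0)\|_{L^\infty}\le1$ and $\|\operatorname{rot}V(0)\|_{L^\infty}\le1$, and
$$N(t)=\sup_{V\in\mathcal S}\|V(t)\|_{L^\infty}.$$

*Example.* $K*q\in\mathcal S$: its vorticity is at most $1$, and by Lemma 1.2 below its speed is at most $(m/\pi)^{1/2}\le1$. At $|x|=1$ its speed is $m/(2\pi)\ge\frac14$. So $N(t)\ge\frac14$ for all $t\ge 0$.

**Lemma 1.2.** *If $\|f\|_{L^1}\le G$ and $\|f\|_{L^\infty}\le F$, then*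
$$|K*f(x)|\le\int\frac{|f(y)|}{2\pi|x-y|}\,dy\le(GF/\pi)^{1/2}. \tag{6}$$

*Proof.* The weight decreases in $|x-y|$, so the integral is largest when $|f|=F$ on the disc of radius $r$ about $x$ with $\pi r^2F=G$. There it equals $F\int_0^r\frac{2\pi s}{2\pi s}\,ds=Fr=(GF/\pi)^{1/2}$. $\square$

## 2. Can $\|u(t)\|_{L^2_b}$ grow? Two theorems

The linear bound $\|u(t)\|_{L^2_b}\le C(t+1)$ leaves the following question, posed by Vladimir Chepyzhov and Sergey Zelik in "Infinite energy solutions for Dissipative Euler equations in R^2", arXiv:1501.00684 (2015), for the undamped, unforced case of their system. Is $\sup_{t\ge0}\|u(t)\|_{L^2_b}<\infty$ for every $u_0\in\mathcal H_b$, or does some $u_0\in\mathcal H_b$ produce an unbounded norm? The norm can grow.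

**Theorem 1.** *There is $u_0\in\mathcal H_b\cap C^\infty$ whose solution satisfies $\|u(t)\|_{L^2_b}\to\infty$ as $t\to\infty$.*

**Theorem 2.** *$N$ is finite, nondecreasing and unbounded, and $N(t)\le C(1+t)$.*

*(a) There is an absolute constant $C_5$ such that every solution with $\|u_0\|_{L^\infty}\le1$, $\|\operatorname{rot}u_0\|_{L^\infty}\le1$ satisfies $\|u(t)\|_{L^\infty}\le C_5N(2t)$.*

*(b) There is a single $u_0\in\mathcal H_b\cap C^\infty$ with $\|u_0\|_{L^\infty}\le2$, $\|\operatorname{rot}u_0\|_{L^\infty}\le1$ and $\|u(t)\|_{L^\infty}\ge\frac12N(t)-1$ for all $t>0$.*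

So one field realises the universal growth function $N$, up to constants and a factor $2$ in time. The proof uses compactness and gives no explicit lower rate: what is proved is $N(t)\to\infty$ and $N(t)=O(1+t)$, and the exact order of $N$ is not determined.

## 3. Flows whose norm stays bounded

Constants, shears $U(x_2)e_1$ and round vortices are stationary, so nothing grows. There is a larger class with no growth: *every classical solution has bounded norm*. Indeed $\|\omega(t)\|_{L^1}$ and $\|\omega(t)\|_{L^\infty}$ are conserved, and (6) gives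
$$\|u(t)\|_{L^\infty}\le\big(\|\omega_0\|_{L^1}\|\omega_0\|_{L^\infty}/\pi\big)^{1/2}\qquad\text{for all }t .$$
Two conclusions follow. First, a field proving Theorem 1 cannot be a classical solution; in particular it needs infinitely many pieces of vorticity. Second, if $\|\omega_0\|_{L^\infty}\le1$ and the speed reaches $M$ at some time, then $\|\omega_0\|_{L^1}\ge\pi M^2$: growth from speed $1$ to speed $M$ costs a large amount of vorticity, but for a fixed $M$ only a finite amount.

This suggests two tasks:

1. for every $M$ find a classical solution in $\mathcal S$ that reaches speed $M$ at some time, that is, show $N(t)\to\infty$;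
2. put infinitely many such solutions into one plane, far apart.

The second task needs a form of continuous dependence which is local in space, because the infinite sum has no decay. We prepare it first; task 1 then occupies Sections 5–7.

## 4. Pressure, a priori growth, and compactness

**Lemma 4.1.** *A classical solution is a solution in the sense of Section 1.*

*Proof.* The point to check is that its pressure is the one in (3). Let $F=\partial_tu+\operatorname{div}(u\otimes u)+\nabla p$ with $\nabla p$ from (3), where $\nabla p$ denotes the vector with components $-D_{ijl}*f_{ij}$. Since $\partial_mD_{ijl}=\partial_lD_{ijm}$, this vector is curl free, so $\operatorname{rot}F=\partial_t\omega+u\cdot\nabla\omega=0$. Since $\Delta E=\delta$, $\operatorname{div}F=\partial_i\partial_jf_{ij}-\partial_lD_{ijl}*f_{ij}=\partial_i\partial_jf_{ij}-\partial_i\partial_jf_{ij}=0$. So each component of $F(t)$ is harmonic.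

Next, $F(t,x)\to0$ as $|x|\to\infty$:

- Off the compact support of $\omega$, $u=K*\omega=O(|x|^{-1})$ and $\nabla u=O(|x|^{-2})$ at infinity. Also $\partial_tu=K*\partial_t\omega=-K*\operatorname{div}(u\omega)\to0$. So $\partial_tu$ and $\operatorname{div}(u\otimes u)=(u,\nabla)u$ tend to $0$.
- In the first piece of $\nabla p$ move two derivatives: $\partial_i\partial_j\partial_l(aE)*f_{ij}=\partial_l(aE)*(\partial_iu_j\,\partial_ju_i)$, using $\operatorname{div}u=0$. The kernel $\partial_l(aE)$ is in $L^1$ with compact support and the function tends to $0$ at infinity, so the convolution tends to $0$.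
- The second piece is an $L^1$ kernel convolved with the bounded function $f_{ij}$, which vanishes at infinity; by dominated convergence it tends to $0$.

A harmonic function tending to $0$ at infinity is $0$, so $F=0$. Finally $u$ is bounded on $[0,T]\times\mathbb R^2$ by (6), and $\operatorname{rot}u$ is bounded, so $u\in L^\infty_{loc}([0,\infty);\mathcal H_b)$. $\square$

**Lemma 4.2 (a priori bound).** *There are absolute constants $c_2$, $c_3=\|\varphi_1\|_{L^1}$ and $C$ such that for every classical solution and every $\lambda>0$*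
$$\|\partial_t(\varphi_\lambda*u)\|_{L^\infty}\le\frac{c_2}\lambda\|u\|^2_{L^\infty}, \tag{7}$$
$$\|u(t)\|_{L^\infty}\le c_1\lambda\|\omega_0\|_{L^\infty}+c_3\|u_0\|_{L^\infty}+\frac{c_2}\lambda\int_0^t\|u\|^2_{L^\infty}, \tag{8}$$
*and, if $\|\omega_0\|_{L^\infty}\le1$,*
$$\|u(t)\|_{L^\infty}\le C(1+\|u_0\|_{L^\infty})e^{Ct}. \tag{9}$$

*Proof.* **Step 1: smoothing the pressure kernel.** We claim $\varphi_\lambda*E_\lambda=\Psi_\lambda$. Both sides have Laplacian $\varphi_\lambda$, so the difference is harmonic on $\mathbb R^2$. For $|x|>2\lambda$ we have $\Psi_\lambda=E_\lambda$, and $\varphi_\lambda*E_\lambda=E_\lambda$ by Newton's theorem, since $\varphi_\lambda$ is radial with integral $1$ and support in $B_{2\lambda}$. A harmonic function vanishing on an open set vanishes identically. Since $E$ and $E_\lambda$ differ by a constant, $\varphi_\lambda*D_{ijl}=\partial_i\partial_j\partial_l\Psi_\lambda$.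

**Step 2: proving (7).** Convolve (4), valid by Lemma 4.1, with $\varphi_\lambda$:
$$\partial_t(\varphi_\lambda*u_l)=-\partial_j\varphi_\lambda*(u_lu_j)+\partial_i\partial_j\partial_l\Psi_\lambda*(u_iu_j).$$
Here $\|\nabla\varphi_\lambda\|_{L^1}=\lambda^{-1}\|\nabla\varphi_1\|_{L^1}$. Also $D^3\Psi_\lambda=\lambda^{-3}(D^3\Psi_1)(\cdot/\lambda)$, where $D^3\Psi_1$ is smooth and $O(|x|^{-3})$, so $\|D^3\Psi_\lambda\|_{L^1}=\lambda^{-1}\|D^3\Psi_1\|_{L^1}<\infty$. This is (7).

**Step 3: proving (8).** In (1) the first term is at most $c_1\lambda\|\omega(t)\|_{L^\infty}=c_1\lambda\|\omega_0\|_{L^\infty}$. The second is $\varphi_\lambda*u_0$, bounded by $c_3\|u_0\|_{L^\infty}$ because $\|\varphi_\lambda\|_{L^1}=c_3$, plus the time integral of (7).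

**Step 4: choosing $\lambda$.** Let $\|\omega_0\|_{L^\infty}\le1$. The cases $t=0$ and $u\equiv0$ are trivial if $C\ge1$. Otherwise take $\lambda^2=\int_0^t\|u\|^2_{L^\infty}$. Then $\|u(t)\|_{L^\infty}\le c_3\|u_0\|_{L^\infty}+(c_1+c_2)\big(\int_0^t\|u\|_{L^\infty}^2\big)^{1/2}$, hence
$$\|u(t)\|^2_{L^\infty}\le2c_3^2\|u_0\|^2_{L^\infty}+2(c_1+c_2)^2\int_0^t\|u\|^2_{L^\infty},$$
and Gronwall's inequality gives (9). (The function $\|u(t)\|_{L^\infty}$ is continuous since $\partial_tu$ is bounded.) $\square$

**Lemma 4.3 (compactness).** *Let $u_n$ be classical solutions with $\|u_n(0)\|_{L^\infty}\le B$, $\|\operatorname{rot}u_n(0)\|_{L^\infty}\le2$, and let $u_n(0)\to g$ locally uniformly. Then $u_n\to u$ locally uniformly on $[0,\infty)\times\mathbb R^2$, where $u$ is the unique solution with $u(0)=g$.*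

*Proof.* **Step 1: equicontinuity, to extract a limit.** By (5) with $s=2$, $\ell=1$, $\frac12u_n(t/2,x)$ is classical with vorticity at most $1$, so (9) gives $|u_n|\le C_T$ on $[0,T]\times\mathbb R^2$ for all $n$. By (1) with $\lambda=1$, $u_n(t)$ is a fixed $L^1$ kernel convolved with a function bounded by $2$, plus $\varphi_1*u_n(t)$ with $|u_n|\le C_T$. Translations are continuous in $L^1$, so the $u_n(t)$, $t\le T$, have a common modulus of continuity in $x$. For the time variable use (1) and (7) with arbitrary $\lambda$: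
$$|u_n(t,x)-u_n(s,x)|\le4c_1\lambda+c_2C_T^2|t-s|/\lambda .$$
With $\lambda=|t-s|^{1/2}$ this is equicontinuity in $t$. By Arzelà–Ascoli and a diagonal argument a subsequence converges locally uniformly on $[0,\infty)\times\mathbb R^2$ to a continuous $u$. Then $u(0)=g$, $\operatorname{div}u=0$, and $|u|\le C_T$ on $[0,T]$. Since $|\int(\operatorname{rot}u_n)\,\zeta|\le2\|\zeta\|_{L^1}$ for every test function $\zeta$, also $\|\operatorname{rot}u(t)\|_{L^\infty}\le2$. So $u\in L^\infty_{loc}([0,\infty);\mathcal H_b)$ and $g\in\mathcal H_b$.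

**Step 2: the limit solves the equation.** Let $f^n_{ij}=u_{n,i}u_{n,j}$. By Lemma 4.1, for every $\psi\in[C_c^\infty([0,\infty)\times\mathbb R^2)]^2$,
$$\int_0^\infty\!\!\int\big(u_n\cdot\partial_t\psi+f^n_{ij}\,\partial_j\psi_i\big)dx\,dt+\int u_n(0)\cdot\psi(0)\,dx+\int_0^\infty\langle D_{ijl}*f^n_{ij},\psi_l\rangle\,dt=0. \tag{10}$$
The first two integrals converge, because $u_n$ and $f^n$ converge uniformly on $\operatorname{supp}\psi$, and $u_n(0)\to g$ locally uniformly. The third is nonlocal. With $\check D(x)=D(-x)$,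
$$\langle D_{ijl}*f^n_{ij},\psi_l\rangle=\int f^n_{ij}\,(\check D_{ijl}*\psi_l)\,dx .$$
For each $t$ the function $\check D_{ijl}*\psi_l(t)$ is a compactly supported distribution convolved with a test function, plus an $L^1$ function convolved with a test function. So it is in $L^1(\mathbb R^2)$, with norm bounded uniformly in $t$, and it vanishes for large $t$. Since $f^n$ is bounded on $[0,T]\times\mathbb R^2$ uniformly in $n$ and converges pointwise, dominated convergence applies. Hence $u$ satisfies (10) with data $g$, that is, it is a solution with $u(0)=g$.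

**Step 3: the whole sequence converges.** By uniqueness, every subsequence has a further subsequence converging to the same $u$. $\square$

## 5. One more small vortex: the triangle inequality against Pythagoras

We turn to $N(t)\to\infty$. By time reversal it suffices to find flows that *start* with high speed somewhere and *later* have much smaller speed everywhere. High speed at time $0$ is easy to arrange. The vortex with vorticity $\varepsilon^{-1}q(x/\varepsilon)$ has velocity $(K*q)(x/\varepsilon)$, since
$$\int K(x-y)\,\varepsilon^{-1}q(y/\varepsilon)\,dy=\varepsilon\int K(x-\varepsilon y')\,q(y')\,dy'=\int K(x/\varepsilon-y')\,q(y')\,dy' .$$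
So it has diameter of order $\varepsilon$, and still speed $\frac m{2\pi}\ge\frac14$ at distance $\varepsilon$ from its center. Its large vorticity $1/\varepsilon$ is harmless, because a rescaling (5) will remove it at the end. Placing such vortices inside one another, each much smaller than the previous one, we can align the velocities they induce at an innermost point: $k$ levels give speed of order $k$ there. What must be shown is that at some later time the speed is $o(k)$ everywhere.

Let $u^k$ be the flow with $k$ levels, $X_k$ the trajectory of the distinguished point $x_k$, and suppose that at a time $t_k$ we know $|u^k(t_k,X_k(t_k))|\le\alpha_k$. Add a new vortex of size $\varepsilon$ centred at $x_k$. Call $w$ its velocity field. By (6), $|w|\le1$ whatever shape it takes later. The first attempt is to keep the time $t_k$ and to estimate near the new vortex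
$$|u^{k+1}|\lesssim|v+w|\le\alpha_k+1,\qquad v=u^k(t_k,X_k(t_k)).$$
This is where it stops working. Iterated, it gives $\alpha_k\sim k$, against a starting speed for which we guarantee $k/8$; the ratio does not tend to infinity. And at a *prescribed* time nothing else is available: we do not know the direction of $w$, and at time $0$, for instance, $w$ does point along the rest of the velocity at the distinguished point.

To get past this point we do not prescribe the time. The particle $X^\varepsilon$ attached to the new vortex stays close to $X_k$ when $\varepsilon$ is small, although $w$ moves it with speed of order $1$. So $w$ must average out along $X^\varepsilon$. For one vortex alone ($u^0=0$, $X_0=0$) this is seen by hand: the particle started at $-\varepsilon e_2$ runs along the circle $|x|=\varepsilon$ with constant speed $\frac m{2\pi}$, and for all $s<t$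
$$\Big|\int_s^tw(r,X^\varepsilon(r))\,dr\Big|=|X^\varepsilon(t)-X^\varepsilon(s)|\le2\varepsilon .$$
In general, over a fixed short interval $[t_k,t_k+\delta]$, on which $v$ has hardly changed, the mean of $v\cdot w(t,X^\varepsilon(t))$ tends to $0$ as $\varepsilon\to0$. So at some time $\tau$ in the interval $v\cdot w\le\eta$ with $\eta$ small, and then
$$|v+w|^2=|v|^2+2v\cdot w+|w|^2\le\alpha_k^2+2\eta+1 :$$
the *squares* add, and $\alpha_k\sim\sqrt{k}$. For an error budget with room to spare we take $\alpha_k=\sqrt{2k}$.

We need a bound on the whole plane, not only at the distinguished particle. Away from $X_k$ the new vortex contributes almost nothing. Near $X_k$ it contributes at most $1$ on top of $\alpha_k$. So we carry two bounds along: $\alpha_k$ at the distinguished particle and $\beta_k=\alpha_k+1$ everywhere.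

**Proposition 5.1.** *For each $k\ge0$ there are a classical solution $u^k$, a point $x_k$ and a time $t_k>0$ such that, with $X_k'=u^k(t,X_k)$, $X_k(0)=x_k$,*

1. $e_1\cdot u^k(0,x_k)\ge k/8$;
2. $\|u^k(t_k)\|_{L^\infty}\le\beta_k:=\sqrt{2k}+1$;
3. $|u^k(t_k,X_k(t_k))|\le\alpha_k:=\sqrt{2k}$.

## 6. Nesting the vortices: proof of Proposition 5.1

We use induction on $k$. For $k=0$ take $u^0=0$, $x_0=0$, $t_0=1$. Assume the statement for $k$. Put
$$T=t_k+1,\quad X=X_k,\quad v=u^k(t_k,X(t_k)),\quad L=\sup_{[0,T]}\|\nabla u^k\|_{L^\infty}<\infty,\quad\omega_0^k=\operatorname{rot}u^k(0).$$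

**Step 0: adding the vortex and splitting the flow.** For $\varepsilon\in(0,1)$ let $u^\varepsilon$ be the classical solution with vorticity at time $0$
$$\omega_0^\varepsilon=\omega_0^k+\omega_{b,0},\qquad\omega_{b,0}(x)=\varepsilon^{-1}q\big((x-x_k)/\varepsilon\big).$$
Let $\omega'$ and $\omega_b$ be the transports of $\omega_0^k$ and $\omega_{b,0}$ by the flow of $u^\varepsilon$, so that $\omega^\varepsilon=\omega'+\omega_b$, and put $u'=K*\omega'$, $w=K*\omega_b$, so that $u^\varepsilon=u'+w$. Transport by an area-preserving flow gives $\Gamma:=\|\omega_b(t)\|_{L^1}=m\varepsilon$ and $0\le\omega_b\le1/\varepsilon$. So by (6) $|w|\le(m/\pi)^{1/2}\le1$ at all times. Likewise $|u'|\le A$ with $A$ independent of $\varepsilon$, since the $L^1$ and $L^\infty$ norms of $\omega'$ are those of $\omega_0^k$. Speeds are thus at most $A+1$, and on $[0,T]$ all vorticity lies in a ball $B_R$ independent of $\varepsilon$.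

**Step 1: the new vortex hardly disturbs the old flow.** *Claim:* $\theta_\varepsilon:=\sup_{[0,T]}\|u'-u^k\|_{L^\infty}\to0$ as $\varepsilon\to0$.

Otherwise there are $\varepsilon_n\to0$ with $\theta_{\varepsilon_n}\ge c>0$. Write $\omega_n',u_n',w_n,\Gamma_n$ for the corresponding objects. The $\omega'_n$ are bounded in $L^\infty$, uniformly in $n$ and $t\le T$, and supported in $B_R$.

*Extraction.* For $g\in C_c^1$, $\frac d{dt}\int\omega'_ng=\int\omega_n'(u'_n+w_n)\cdot\nabla g$ is bounded uniformly in $n$ and $t\le T$. Take a countable subset of $C^1_c$ dense in $L^1$. By Arzelà–Ascoli on $[0,T]$ and a diagonal argument, along a subsequence $\int\omega'_n(t)g$ converges uniformly in $t\in[0,T]$ for every $g$ in it. By density and the uniform $L^\infty$ bound this extends to all $g\in L^1$. For each $t$ the limit is a bounded linear functional of $g\in L^1$, so there is $\bar\omega(t)\in L^\infty$, bounded uniformly in $t$ and supported in $\overline{B_R}$, with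
$$\sup_{t\le T}\Big|\int(\omega'_n-\bar\omega)\,g\,dx\Big|\to0\qquad\text{for every }g\in L^1 .$$
These quantities are Lipschitz in $g\in L^1$ with a constant independent of $n$. So the convergence is uniform for $g$ in compact subsets of $L^1$.

*The velocities converge uniformly.* Put $\bar u=K*\bar\omega$. For $R'>R$, the map $x\mapsto K(x-\cdot)1_{B_R}\in L^1$ is continuous, so the image of $\{|x|\le R'\}$ is compact in $L^1$ and $u'_n\to\bar u$ uniformly on $[0,T]\times\{|x|\le R'\}$. For $|x|>R'$ both velocities are $O(1/(R'-R))$. Letting $R'$ be large, $u'_n\to\bar u$ uniformly on $[0,T]\times\mathbb R^2$.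

*The interaction term disappears.* We have
$$\|w_n\|_{L^1(B_R)}\le\Gamma_n\sup_y\int_{B_R}\frac{dx}{2\pi|x-y|}\le R\,\Gamma_n\to0,$$
the supremum being attained at $y=0$. So $w_n\omega_n'\to0$ in $L^1$, uniformly in $t\le T$.

*Passing to the limit.* For $\zeta\in C_c^\infty([0,T)\times\mathbb R^2)$,
$$\int_0^T\!\!\int\omega'_n\,\partial_t\zeta+\omega_n'(u'_n+w_n)\cdot\nabla\zeta\;dx\,dt+\int\omega_0^k\,\zeta(0)\,dx=0 .$$
In the quadratic term $\int\omega'_n(u'_n-\bar u)\cdot\nabla\zeta\to0$ by uniform convergence, and $\int(\omega'_n-\bar\omega)\,\bar u\cdot\nabla\zeta\,dx\to0$ for each $t$, boundedly in $t$, because $\bar u\cdot\nabla\zeta\in L^1$. So $\bar\omega$ is a bounded weak solution with uniformly compact support and data $\omega^k_0$. By the uniqueness recalled in Section 1, $\bar\omega=\operatorname{rot}u^k$ for almost every $t$, hence for all $t\le T$, since $\bar\omega$ is weakly continuous in $t$. Therefore $\bar u=u^k$ and $u_n'\to u^k$ uniformly on $[0,T]\times\mathbb R^2$, contradicting $\theta_{\varepsilon_n}\ge c$.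

**Step 2: the new vortex stays concentrated around $X(t)$.** *Claim:* $J(t):=\Gamma^{-1}\int|x-X(t)|^2\omega_b(t,x)\,dx\to0$ uniformly on $[0,T]$.

Since $\omega_b$ is transported by $u'+w$ and $X'=u^k(t,X)$,
$$J'=\frac2\Gamma\int(x-X)\cdot\big(u'+w-u^k(t,X)\big)\,\omega_b\,dx .$$
The vortex does not spread itself: $\int w\,\omega_b=\iint K(x-y)\omega_b(x)\omega_b(y)\,dx\,dy=0$ by oddness of $K$, and, symmetrizing,
$$\int x\cdot w\,\omega_b\,dx=\tfrac12\iint(x-y)\cdot K(x-y)\,\omega_b(x)\,\omega_b(y)\,dx\,dy=0$$
because $z\cdot K(z)=0$. So the $w$-term drops out. For the rest, $|u'(t,x)-u^k(t,X)|\le\theta_\varepsilon+L|x-X|$. By Cauchy–Schwarz $\Gamma^{-1}\int|x-X|\,\omega_b\le\sqrt J$, hence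
$$J'\le2LJ+2\theta_\varepsilon\sqrt J .$$
As $\omega_b(t)\ge0$ is continuous and not identically zero, $J>0$, so $\sqrt J$ is differentiable and $(\sqrt J)'\le L\sqrt J+\theta_\varepsilon$. Since $\omega_{b,0}$ is supported within distance $\varepsilon$ of $x_k=X(0)$, $J(0)\le\varepsilon^2$. By Gronwall and Step 1, $\sqrt{J(t)}\le e^{LT}(\varepsilon+T\theta_\varepsilon)\to0$.

**Step 3: away from $X$ the new vortex is not felt.** *Claim:* for each $\rho>0$, $\kappa_\rho(\varepsilon):=\sup\{|w(t,z)|:t\le T,\ |z-X(t)|\ge\rho\}\to0$.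

The part of $\omega_b$ in $|x-X|<\rho/2$ is at distance at least $\rho/2$ from $z$, so it contributes at most $\Gamma/(\pi\rho)$. By Chebyshev's inequality the remaining part has mass at most $4\Gamma J/\rho^2$. It is bounded by $1/\varepsilon$, so by (6) it contributes at most $\big(4\Gamma J/(\rho^2\varepsilon\pi)\big)^{1/2}=\big(4mJ/(\rho^2\pi)\big)^{1/2}\le2\sqrt J/\rho$. Both tend to $0$ uniformly on $[0,T]$.

**Step 4: the new distinguished particle stays near $X$.** Let $x^\varepsilon=x_k-\varepsilon e_2$ and let $X^\varepsilon$ be its trajectory under $u^\varepsilon$. *Claim:* $\sup_{[0,T]}|X^\varepsilon-X|\to0$.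

Let $Y=X^\varepsilon-X$, fix $\rho>0$ and take $\varepsilon<\rho$, so $|Y(0)|=\varepsilon<\rho$. While $|Y|\ge\rho$, the particle is outside the range of the vortex, and
$$|Y|'\le|u'(t,X^\varepsilon)-u^k(t,X)|+|w(t,X^\varepsilon)|\le\theta_\varepsilon+L|Y|+\kappa_\rho(\varepsilon).$$
If $|Y(t)|>\rho$, apply Gronwall from the last time before $t$ at which $|Y|=\rho$. This gives $|Y(t)|\le e^{LT}\big(\rho+T(\theta_\varepsilon+\kappa_\rho(\varepsilon))\big)$, which holds trivially if $|Y(t)|\le\rho$. By Steps 1 and 3, $\limsup_{\varepsilon\to0}\sup_{[0,T]}|Y|\le e^{LT}\rho$ for every $\rho>0$, so the limit is $0$.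

**Step 5: the new velocity averages out along the particle.** *Claim:* for each fixed $\delta\in(0,1]$, $\int_{t_k}^{t_k+\delta}w(t,X^\varepsilon(t))\,dt\to0$.

Since $(X^\varepsilon)'=u'(t,X^\varepsilon)+w(t,X^\varepsilon)$ and $X'=u^k(t,X)$,
$$\int_{t_k}^{t_k+\delta}w(t,X^\varepsilon)\,dt=\big[X^\varepsilon-X\big]_{t_k}^{t_k+\delta}-\int_{t_k}^{t_k+\delta}\big(u'(t,X^\varepsilon)-u^k(t,X)\big)\,dt .$$
The bracket tends to $0$ by Step 4. The last integrand is at most $\theta_\varepsilon+L|X^\varepsilon-X|$, which tends to $0$ uniformly by Steps 1 and 4.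

**Step 6: choosing the parameters and the time.** The order is $\eta$, then $\delta$ and $\rho$, then $\varepsilon$, then $\tau$. Choose $\eta>0$ with
$$\sqrt{2k+1+2\eta}+3\eta\le\sqrt{2k+2},\qquad3\eta\le\sqrt{2k+2}-\sqrt{2k}. \tag{11}$$
Choose $\delta\in(0,1]$ such that on $[t_k,t_k+\delta]$
$$\|u^k(t)-u^k(t_k)\|_{L^\infty}\le\eta,\qquad|u^k(t,X(t))-v|\le\eta,$$
which is possible because $\partial_tu^k$ is bounded on $[0,T]\times\mathbb R^2$ and $X$ is continuous. Choose $\rho>0$ with $L\rho\le\eta$. For all sufficiently small $\varepsilon$ we then have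
$$\theta_\varepsilon\le\eta,\qquad\kappa_\rho(\varepsilon)\le\eta,\qquad L\sup_{[0,T]}|X^\varepsilon-X|\le\eta,\qquad L\varepsilon\le\tfrac18,$$
and, by Step 5, the mean of $v\cdot w(t,X^\varepsilon(t))$ over $[t_k,t_k+\delta]$ is at most $\eta$. Fix such an $\varepsilon$. There is $\tau\in[t_k,t_k+\delta]$ with
$$v\cdot w(\tau,X^\varepsilon(\tau))\le\eta .$$
Set $u^{k+1}=u^\varepsilon$, $x_{k+1}=x^\varepsilon$, $t_{k+1}=\tau>0$; then $X_{k+1}=X^\varepsilon$.

**Step 7: property 3, by Pythagoras.** First,
$$|u'(\tau,X^\varepsilon(\tau))-v|\le\theta_\varepsilon+L|X^\varepsilon(\tau)-X(\tau)|+|u^k(\tau,X(\tau))-v|\le3\eta .$$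
Hence, using $|v|\le\alpha_k$, $|w|\le1$, the choice of $\tau$, and (11),
$$|u^\varepsilon(\tau,X^\varepsilon(\tau))|\le|v+w(\tau,X^\varepsilon(\tau))|+3\eta\le\sqrt{\alpha_k^2+2\eta+1}+3\eta=\sqrt{2k+1+2\eta}+3\eta\le\alpha_{k+1}.$$

**Step 8: property 2, far from and near the new vortex.** If $|z-X(\tau)|\ge\rho$, then $|u^k(\tau,z)|\le\beta_k+\eta$, so
$$|u^\varepsilon(\tau,z)|\le\beta_k+\eta+\theta_\varepsilon+\kappa_\rho(\varepsilon)\le\beta_k+3\eta .$$
If $|z-X(\tau)|<\rho$, then $|u^k(\tau,z)|\le|u^k(\tau,X(\tau))|+L\rho\le|v|+\eta+L\rho$, so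
$$|u^\varepsilon(\tau,z)|\le|v|+\eta+L\rho+\theta_\varepsilon+1\le\alpha_k+1+3\eta=\beta_k+3\eta .$$
By (11), $\beta_k+3\eta\le\sqrt{2k+2}+1=\beta_{k+1}$ in both cases.

**Step 9: property 1, alignment at time $0$.** At $t=0$ we have $u'=u^k$. The point $x_k-\varepsilon e_2$ lies on the boundary of the disc that carries the new vortex, so by Newton's theorem, with $(-\varepsilon e_2)^\perp=\varepsilon e_1$,
$$w(0,x_k-\varepsilon e_2)=\Gamma K(-\varepsilon e_2)=\frac{\Gamma}{2\pi\varepsilon}\,e_1=\frac m{2\pi}\,e_1,\qquad\frac m{2\pi}\ge\frac14 .$$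
Hence $e_1\cdot u^\varepsilon(0,x^\varepsilon)\ge\frac k8-L\varepsilon+\frac14\ge\frac{k+1}8$. $\square$

## 7. Time reversal and scaling: $N(t)\to\infty$

**Corollary 7.1.** *$N$ is finite, nondecreasing and unbounded, and $N(0)>0$.*

*Proof.* *Finiteness* is (9). *Positivity:* $K*q\in\mathcal S$ gives $N(0)\ge\frac14$.

*Monotonicity.* Let $V\in\mathcal S$ and $\sigma\ge1$. By (5) with $\ell=s=\sigma$, $V(t/\sigma,x/\sigma)$ is classical with vorticity $\sigma^{-1}\omega(t/\sigma,x/\sigma)$, and its initial sup norm is that of $V$; so it is in $\mathcal S$. Hence $N(\sigma t)\ge N(t)$ for $t>0$. For $s>0$ also $N(s)\ge\lim_{\sigma\to\infty}\|V(s/\sigma)\|_{L^\infty}=\|V(0)\|_{L^\infty}$, and taking the supremum over $V$ gives $N(s)\ge N(0)$.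

*Unboundedness.* Let $k\ge1$ and let $V^k$ be the classical solution with data $-u^k(t_k,\cdot)$. By time reversal and uniqueness $V^k(t)=-u^k(t_k-t)$ on $[0,t_k]$. It starts with speed at most $\beta_k$ everywhere, and at time $t_k$ it has speed at least $k/8$ at $x_k$. Apply (5) with $s=\beta_k\ell$: the field
$$\beta_k^{-1}\,V^k\Big(\frac t{\beta_k\ell},\frac x\ell\Big)$$
is classical, has initial sup norm at most $1$, and has vorticity at most $\|\omega_0^k\|_{L^\infty}/(\beta_k\ell)$, which is at most $1$ for $\ell$ large. So it lies in $\mathcal S$. At time $\beta_k\ell t_k$ its sup norm is at least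
$$\frac k{8\beta_k}=\frac k{8(\sqrt{2k}+1)}\longrightarrow\infty .\qquad\square$$

## 8. Placing infinitely many solutions in one plane

By Section 3 no single classical solution has unbounded speed, so we combine infinitely many. Each piece has to be accurate only at one point and only on a bounded time interval; this is what Lemma 4.3 can deliver.

**Proposition 8.1.** *Let $V_j\in\mathcal S$, $b_j>0$, $y_j\in\mathbb R^2$ $(j\ge1)$. There are $z_j\in\mathbb R^2$ such that $u_0=\sum_jV_j(0,\cdot-z_j)$ converges locally uniformly, $u_0\in\mathcal H_b\cap C^\infty$, $\|u_0\|_{L^\infty}\le2$, $\|\operatorname{rot}u_0\|_{L^\infty}\le1$, and the solution $u$ with data $u_0$ satisfies*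
$$|u(t,z_j+y_j)-V_j(t,y_j)|\le1\qquad\text{for all }t\in[0,b_j],\ j\ge1. \tag{12}$$
*Moreover $\|\operatorname{rot}u(t)\|_{L^\infty}\le1$ for all $t$.*

*Proof.* **Step 1: localization, to find how far each piece must be protected.** *Claim:* for each $j$ there is $R_j\ge1$ such that, if $h=K*\operatorname{rot}h$ with $\operatorname{rot}h\in C_c^\infty$, $\|h\|_{L^\infty}\le3$, $\|\operatorname{rot}h\|_{L^\infty}\le1$ and $|h-V_j(0)|\le1/R_j$ on $B_{R_j}$, then the classical solution $U$ with data $h$ satisfies $|U(t,y_j)-V_j(t,y_j)|\le1$ on $[0,b_j]$.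

If not, the negation with $R_j=n$, for each $n$, gives data $h_n\to V_j(0)$ locally uniformly, with solutions $U_n$, and times $s_n\in[0,b_j]$ with $|U_n(s_n,y_j)-V_j(s_n,y_j)|>1$. By Lemma 4.3, $U_n$ converges locally uniformly to the unique solution with data $V_j(0)$, and by Lemma 4.1 this is $V_j$. This is a contradiction.

If the property holds for $R_j$ it holds for every larger radius, because the hypothesis becomes stronger. So we may also assume $\operatorname{supp}\operatorname{rot}V_j(0)\subset B_{R_j}$ and $|V_j(0,x)|\le2^{-j}$ for $|x|\ge R_j$.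

**Step 2: choosing the positions.** Since $V_j(0,x)\to0$ as $|x|\to\infty$, we can choose $z_1=0,z_2,z_3,\dots$ inductively, each far enough out, such that the balls $B_{R_j}(z_j)$ are disjoint, $|z_j|\ge R_j+j$ for $j\ge2$, and for all $i<j$
$$\sup_{B_{R_i}(z_i)}|V_j(0,\cdot-z_j)|\le2^{-j}/R_i,\qquad\sup_{B_{R_j}(z_j)}|V_i(0,\cdot-z_i)|\le2^{-i}/R_j .$$
On $B_{R_i}(z_i)$, using the first inequality for $j>i$ and the second, with the roles of $i$ and $j$ exchanged, for $j<i$,
$$\sum_{j\ne i}|V_j(0,\cdot-z_j)|\le\frac1{R_i}\sum_{j\ne i}2^{-j}\le\frac1{R_i}\le1. \tag{13}$$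
Outside all the balls, $\sum_j|V_j(0,\cdot-z_j)|\le\sum_j2^{-j}\le1$.

**Step 3: the data lie in $\mathcal H_b\cap C^\infty$.** By Step 2 and $|V_i(0)|\le1$, $u_0$ and all partial sums $g_n=\sum_{j\le n}V_j(0,\cdot-z_j)$ are bounded by $2$. If $|x|<r$ and $j\ge\max(r,2)$, then $|x-z_j|>R_j+j-r\ge R_j$, so the $j$th term is at most $2^{-j}$ on $B_r$: the series converges locally uniformly. The vorticities have disjoint supports, so $\|\operatorname{rot}u_0\|_{L^\infty}\le1$ and $\|\operatorname{rot}g_n\|_{L^\infty}\le1$. Clearly $\operatorname{div}u_0=0$, so $u_0\in\mathcal H_b$. On $B_r$ the terms with $j\ge\max(r,2)$ have no vorticity and no divergence, so they are harmonic there; their uniformly convergent sum is harmonic too. The finitely many other terms are smooth. So $u_0\in C^\infty$.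

**Step 4: passing to the infinite sum.** Let $u_n$ be the classical solution with data $g_n$. By Lemma 4.3, $u_n\to u$ locally uniformly, where $u$ is the solution with data $u_0$. Since $\|\operatorname{rot}u_n(t)\|_{L^\infty}\le1$, testing against $L^1$ test functions gives $\|\operatorname{rot}u(t)\|_{L^\infty}\le1$. Fix $j$ and let $n\ge j$. The field $h=g_n(\cdot+z_j)$ satisfies $h=K*\operatorname{rot}h$, $\|h\|_{L^\infty}\le2$, $\|\operatorname{rot}h\|_{L^\infty}\le1$, and $|h-V_j(0)|\le1/R_j$ on $B_{R_j}$ by (13). By Step 1 and translation invariance, $|u_n(t,z_j+y_j)-V_j(t,y_j)|\le1$ on $[0,b_j]$. Let $n\to\infty$. $\square$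

## 9. One field that follows $N(t)$ at all times

**Proof of Theorem 2(b).** **Step 1: a near-maximizer that works on a short interval before $s$.** For every $s>0$ choose $V_s\in\mathcal S$ and $y_s$ with $|V_s(s,y_s)|>\frac12N(s)$, which is possible because $0<N(0)\le N(s)<\infty$. By continuity of $t\mapsto V_s(t,y_s)$ and monotonicity of $N$ there is $\delta_s\in(0,s)$ with
$$|V_s(t,y_s)|>\tfrac12N(s)\ge\tfrac12N(t)\qquad\text{for }t\in(s-\delta_s,s]. \tag{14}$$
The interval extends to the left because $N$ is nondecreasing; no continuity of $N$ is needed.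

**Step 2: countably many of these intervals cover $(0,\infty)$.** Proposition 8.1 accepts only countably many pieces. The open set $O=\bigcup_s(s-\delta_s,s)$ is covered by countably many of the intervals $(s-\delta_s,s)$, by Lindelöf's theorem. If $s<s'$ are both outside $O$, then $s\notin(s'-\delta_{s'},s')$, so $s\le s'-\delta_{s'}$. Hence the intervals $(s-\delta_s,s)$, $s\in(0,\infty)\setminus O$, are pairwise disjoint, so there are only countably many such $s$, and each lies in its own $(s-\delta_s,s]$.

**Step 3: gluing.** Enumerate the selected $s$ as $s_1,s_2,\dots$ (repeating one if they are finitely many). Apply Proposition 8.1 with $V_j=V_{s_j}$, $b_j=s_j$, $y_j=y_{s_j}$. Every $t>0$ lies in some $(s_j-\delta_{s_j},s_j]$, and (12) and (14) give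
$$|u(t,z_j+y_j)|\ge|V_j(t,y_j)|-1\ge\tfrac12N(t)-1 .$$
Since $u$ is continuous, $\|u(t)\|_{L^\infty}\ge\frac12N(t)-1$ for all $t>0$. The properties of $u_0$ are those in Proposition 8.1. $\square$

**Proof of Theorem 1.** Take $u_0$ from Theorem 2(b). By Proposition 8.1, $\|\operatorname{rot}u(t)\|_{L^\infty}\le1$. So by (2)
$$\|u(t)\|_{L^2_b}\ge c_4^{-1}\|u(t)\|_{L^\infty}-1\ge c_4^{-1}\big(\tfrac12N(t)-1\big)-1 \tag{15}$$
for $t>0$, and the right side tends to infinity, because $N$ is nondecreasing and unbounded by Corollary 7.1. $\square$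

**Proof of $N(t)\le C(1+t)$.** For the fixed $u_0$ of Theorem 2(b), (15) and the linear bound quoted in Section 1 give $\frac12N(t)-1\le c_4(\|u(t)\|_{L^2_b}+1)\le C'(1+t)$ for $t>0$. Also $N(0)\le1$. $\square$

## 10. No field of size one outgrows $C_5N(2t)$

**Proof of Theorem 2(a).** Let $\|u_0\|_{L^\infty}\le1$ and $\|\operatorname{rot}u_0\|_{L^\infty}\le1$.

**Step 1: truncating the stream function, to approximate $u_0$ by data of classical solutions.** Let $u_0^{(n)}$ be standard mollifications of $u_0$ at scale $1/n$; they are smooth, divergence free, and bounded by $1$ together with their vorticities. Write $u_0^{(n)}=\nabla^\perp\psi_n$ with $\psi_n(0)=0$. Since $|\nabla\psi_n|\le1$, we have $|\psi_n(x)|\le|x|$. With a cutoff $\chi\in C_c^\infty(B_2)$, $0\le\chi\le1$, $\chi=1$ on $B_1$, put $h_n=\nabla^\perp\big(\chi(x/n)\psi_n\big)$. On the support of $\chi(x/n)$ we have $|\psi_n|\le2n$, so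
$$|h_n|\le|u_0^{(n)}|+\tfrac1n\|\nabla\chi\|_{L^\infty}\cdot2n\le1+2\|\nabla\chi\|_{L^\infty}=:C_5 .$$
Since $\operatorname{rot}\nabla^\perp=\Delta$, and
$$\Delta\big(\chi(x/n)\psi_n\big)=\chi(x/n)\,\Delta\psi_n+\tfrac2n(\nabla\chi)(x/n)\cdot\nabla\psi_n+\tfrac1{n^2}(\Delta\chi)(x/n)\,\psi_n ,$$
we also have
$$|\operatorname{rot}h_n|\le1+\tfrac2n\big(\|\nabla\chi\|_{L^\infty}+\|\Delta\chi\|_{L^\infty}\big)\le2\qquad\text{for large }n .$$
The field $h_n\in C_c^\infty$ is divergence free, so $h_n=K*\operatorname{rot}h_n$: the difference is harmonic and tends to $0$ at infinity. On $B_r$ with $r<n$ we have $h_n=u_0^{(n)}$, and $u_0$ is uniformly continuous by Lemma 1.1, so $h_n\to u_0$ locally uniformly.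

**Step 2: rescaling into $\mathcal S$.** Let $u_n$ be the classical solution with data $h_n$, $n$ large. By (5) with $s=2$, $\ell=2/C_5$, the field
$$C_5^{-1}\,u_n\big(t/2,\,C_5x/2\big)$$
is classical, with initial sup norm at most $1$ and vorticity at most $\frac12\cdot2=1$. So it is in $\mathcal S$, and therefore $\|u_n(t)\|_{L^\infty}\le C_5N(2t)$.

**Step 3: passing to the limit.** By Lemma 4.3 with $B=C_5$, $u_n\to u$ locally uniformly, where $u$ is the solution with data $u_0$. Hence $\|u(t)\|_{L^\infty}\le C_5N(2t)$. $\square$
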